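\title{Maximal subgroups of one-relator inverse monoids are coherent}

\begin{abstract}
We prove that the group of units of the inverse monoid $\operatorname{Inv}\langle A\mid r=1\rangle$ is finitely presented for every finite alphabet $A$ and every word $r$ in the letters of $A$ and their formal inverses. This answers a question of Gray and Ruskuc. The word $r$ may be a proper power, and the monoid is not assumed to be $E$-unitary. More strongly, every maximal subgroup of such a monoid is coherent. A subgroup of finite index in a maximal subgroup is realized as the fundamental group of a $2$-complex immersed in a one-relator complex, and all such fundamental groups are shown to be coherent by induction along a hierarchy of infinite cyclic covers.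
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{One-relator inverse monoids and their units}

An \emph{inverse monoid} is a monoid $M$ in which every element $m$ has a unique element $m^{-1}$ with $mm^{-1}m=m$ and $m^{-1}mm^{-1}=m^{-1}$. The model example is the monoid of all partial injections of a set. In an inverse monoid the elements $mm^{-1}$ and $m^{-1}m$ are idempotents, any two idempotents commute, and $(mn)^{-1}=n^{-1}m^{-1}$. For an idempotent $e$ the set
\[
H_e=\{h\in M:\ hh^{-1}=h^{-1}h=e\}
\]
is a group with identity $e$. A subsemigroup of $M$ that is a group with identity $e$ lies in $H_e$, because its group inverses satisfy the equations that define $m^{-1}$. The groups $H_e$ are therefore called the \emph{maximal subgroups} of $M$, and $H_1$ is the \emph{group of units}, the group of invertible elements.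

Let $A$ be a finite alphabet, $A^{-1}$ a disjoint set of formal inverses and $\overline A=A\cup A^{-1}$. For a word $u\in\overline A^{*}$ let $u^{-1}$ be its formal inverse. The free inverse monoid on $A$ is the quotient of $\overline A^{*}$ by the \emph{Wagner relations}
\[
uu^{-1}u=u,\qquad uu^{-1}vv^{-1}=vv^{-1}uu^{-1}\qquad(u,v\in\overline A^{*}).
\]
For $r\in\overline A^{*}$ the \emph{one-relator inverse monoid} $M=\operatorname{Inv}\langle A\mid r=1\rangle$ is the quotient of $\overline A^{*}$ by the congruence generated by the Wagner relations and the relation $r=1$. These relations hold in the one-relator group $G=\operatorname{Gp}\langle A\mid r=1\rangle$, so there is a natural homomorphism $\sigma\colon M\to G$.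

In $G$ every generator is invertible from the start. In $M$ invertibility has to be forced by the relation: if $r=pq$, then $p$ is right invertible and $q$ is left invertible. The group of units records how much two-sided invertibility the relation creates. We shall see (Lemma~\ref{lem:fg}) that it is generated by those prefixes of $r$ that represent units, and this determines it in small cases.

\begin{example}\label{ex:small}
(i) Let $A=\{a\}$ and $r=a^k$, $k\ge1$. Then $a$ is a unit, so $M$ is a group, $M=G$, and the group of units is cyclic of order $k$.

(ii) Let $A=\{a,b\}$ and $r=aba^{-1}b^{-1}$, so that $G\cong\mathbb Z^2$. Send $a$ and $b$ to the maps $(x,y)\mapsto(x+1,y)$ and $(x,y)\mapsto(x,y+1)$ of $\mathbb N^2$, composed from left to right as partial injections. Then $r$ goes to the identity map, while $a$, $ab$ and $aba^{-1}$ go to maps that are not onto. None of these prefixes is a unit, and the group of units is trivial.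

(iii) Let $A=\{a,b\}$ and $r=aa^{-1}a^{-1}a$. If $e,f$ are idempotents with $ef=1$, then $e=eef=1$ and likewise $f=1$. Hence $a$ is a unit, the group of units is generated by $a$, and it is infinite cyclic because $\sigma(a)$ has infinite order in $G=F(a,b)$. For the empty word, which is the free reduction of $r$, the group of units is trivial. Thus $M$ and its units depend on the word $r$ and not only on the element of the free group that it represents.
\end{example}

The group $G$ is finitely presented by definition, and it is natural to ask whether the units of $M$ inherit this. Gray and Ruskuc \cite{GR} pose the following question.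

\medskip
\noindent\textbf{Question.} \emph{Is the group of units of $\operatorname{Inv}\langle A\mid r=1\rangle$ finitely presented for every finite $A$ and every $r\in\overline A^{*}$? Is this so for $\operatorname{Inv}\langle A\mid r^k=1\rangle$ with $k>1$?}
\medskip

A group is \emph{coherent} if all its finitely generated subgroups are finitely presented. The natural partial order on an inverse monoid is given by $x\le y$ if $x=ey$ for some idempotent $e$, and the monoid is \emph{$E$-unitary} if every element above an idempotent is an idempotent. A presentation is \emph{special} if all its relations have the form $w=1$. The following results are recorded in \cite{GR}.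
\begin{itemize}
\item[(a)] There is a one-relator special inverse monoid whose group of units is not a one-relator group, with respect to any generating set.
\item[(b)] There is a finitely presented special inverse monoid whose group of units is not finitely presented.
\item[(c)] All one-relator groups are coherent if and only if every $E$-unitary monoid $\operatorname{Inv}\langle A\mid r=1\rangle$ has a finitely presented group of units.
\item[(d)] If $M=\operatorname{Inv}\langle A\mid r^m=1\rangle$ with $m>1$ is $E$-unitary, which holds in particular when $r$ is cyclically reduced, then its group of units is finitely presented.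
\end{itemize}
By (a) a positive answer cannot come from a one-relator presentation of the units, and by (b) it must use that there is only one relation. Statement (c) shows where $E$-unitarity helps. The relation ``$ex=ey$ for some idempotent $e$'' is the smallest congruence on $M$ with a group as quotient, and that quotient is $G$. So a unit $u$ with $\sigma(u)=1$ lies above an idempotent, and in an $E$-unitary monoid it is an idempotent, hence equal to $1$. The units then form a finitely generated subgroup of $G$, and coherence of one-relator groups, proved by Jaikin-Zapirain and Linton, makes them finitely presented. This suggests the answer yes. Without $E$-unitarity, however, nothing in this argument makes $\sigma$ injective on the units, and coherence of $G$ gives no information. The way out is to prove coherence for a larger class of groups, which contains a finite-index subgroup of every $H_e$ whether or not $\sigma$ is injective on it.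

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $A$ be finite and $r\in\overline A^{*}$. The group of units of $\operatorname{Inv}\langle A\mid r=1\rangle$ is finitely presented. In particular this holds for $\operatorname{Inv}\langle A\mid r^k=1\rangle$ with $k>1$.
\end{theorem}

A group is \emph{locally indicable} if each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$; such a group is torsion-free. A group $L$ is of \emph{type $FP$} (respectively $FP_\infty$) if the trivial module $\mathbb Z$ has a resolution of finite (respectively arbitrary) length by finitely generated projective $\mathbb ZL$-modules, and of \emph{type $F_\infty$} if it has a $K(L,1)$ with finitely many cells in each dimension. By a $2$-dimensional $K(L,1)$ we mean one of dimension at most $2$. If $r$ is nontrivial in the free group $F(A)$, its reduced form can be written $gs^kg^{-1}$, where $s^k$ is cyclically reduced, $k\ge1$ and $s$ is not a proper power; we call $s^k$ the \emph{cyclic reduction} of $r$.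

\begin{theorem}\label{thm:B}
Let $A$ be finite, $r\in\overline A^{*}$, $M=\operatorname{Inv}\langle A\mid r=1\rangle$, and let $e\in M$ be an idempotent.
\begin{itemize}
\item[(1)] The group $H_e$ is coherent. Hence every finitely generated subgroup of $M$ is finitely presented.
\item[(2)] If $r$ is trivial in $F(A)$, then $H_e$ is free.
\item[(3)] Otherwise let $s^k$ be the cyclic reduction of $r$. Then $H_e$ has a subgroup $Q$ of finite index that is locally indicable and has a $2$-dimensional $K(Q,1)$; for $k=1$ one may take $Q=H_e$. Elements of finite order in $H_e$ have order dividing $k$.
\item[(4)] Every finitely generated subgroup of $H_e$ is virtually of type $FP$ and is of type $F_\infty$.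
\end{itemize}
\end{theorem}

\subsection{Outline of the proof}

Section~\ref{sec:complexes} defines a class of $2$-complexes immersed in a one-relator complex and states Theorem~\ref{thm:C}: their fundamental groups are coherent. Section~\ref{sec:monoids} shows that $H_e$ is virtually such a fundamental group. The rest of the paper proves Theorem~\ref{thm:C}. After the case $s=aba^{-1}b^{-1}$ has been worked by hand (Section~\ref{sec:example}), we construct an action on a tree whose vertex stabilizers are groups of the same class with a simpler relator (Section~\ref{sec:hierarchy}). By induction the stabilizers are coherent, but this alone does not suffice; one also needs finite generation of the relation module (Section~\ref{sec:relmod}). It is obtained by a dimension count over a division ring containing the group algebra (Section~\ref{sec:division}), and the division ring exists because the groups are locally indicable (Section~\ref{sec:li}). Section~\ref{sec:coherence} combines the tree with the relation module, and Section~\ref{sec:final} deduces Theorems~\ref{thm:A} and~\ref{thm:B}.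

The strategy of Sections~\ref{sec:division}--\ref{sec:coherence} follows the proof of coherence of one-relator groups by Jaikin-Zapirain and Linton, and the count in Section~\ref{sec:li} is the stacking argument of Louder and Wilton. Apart from textbook material on Bass--Serre theory, graphs of spaces, Stallings folding and homological algebra, we quote four results: Theorems~\ref{thm:KMS}, \ref{thm:FKS}, \ref{thm:Magnus} and~\ref{thm:atiyah}.

\section{Complexes immersed in a one-relator complex}\label{sec:complexes}

A \emph{graph} is a CW complex of dimension at most $1$, and a \emph{graph map} sends vertices to vertices and open edges homeomorphically to open edges. Paths are edge paths. A path is \emph{reduced} if no edge is followed immediately by its inverse, and a closed path is \emph{cyclically reduced} if this also holds when it is read cyclically. A closed path is a \emph{proper power} if it equals $t^n$ for a closed path $t$ and some $n\ge2$. An \emph{immersion} is a locally injective graph map, that is, one that is injective on the oriented edges starting at each vertex. We use three standard facts about an immersion $f\colon X\to\Gamma$.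
\begin{itemize}
\item[(I1)] Two paths in $X$ with the same image and the same initial vertex, or the same terminal vertex, are equal.
\item[(I2)] Reduced paths have reduced images. Hence $f$ is injective on fundamental groups.
\item[(I3)] (Stallings folding.) A graph map from a finite connected graph $X_0$ to a graph $X$ factors as $X_0\to X_1\to X$, where $X_1$ is finite and connected, $X_0\to X_1$ is onto on fundamental groups and $X_1\to X$ is an immersion.
\end{itemize}

Throughout, a \emph{triple} $(\Gamma,s,k)$ consists of a connected countable graph $\Gamma$, a cyclically reduced closed path $s$ in $\Gamma$ of length $|s|\ge1$ that is not a proper power, and an integer $k\ge1$.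

\begin{definition}\label{def:complex}
A \emph{$(\Gamma,s,k)$-complex} is a countable connected $2$-complex $Y$ with an immersion $f\colon Y^{(1)}\to\Gamma$ such that every $2$-cell $\Delta$ is attached along a closed path $p_1\cdots p_k$ with $f(p_i)=s$ for all $i$, and such that the sets $B(\Delta)$ of initial vertices of $p_1,\dots,p_k$ satisfy
\begin{itemize}
\item[(B1)] $|B(\Delta)|=k$ for every $2$-cell $\Delta$;
\item[(B2)] $B(\Delta)\cap B(\Delta')=\emptyset$ for $\Delta\ne\Delta'$.
\end{itemize}
The complex may have no $2$-cells.
\end{definition}

The boundary circle of $\Delta$ carries $k$ \emph{marked points}, where the paths $p_i$ begin. Conditions (B1) and (B2) say together that a vertex of $Y$ is the image of at most one marked point of at most one $2$-cell.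

For $k=1$ the complex $\Gamma\cup_sD^2$ is itself a $(\Gamma,s,1)$-complex, and so is $\Gamma$ with no $2$-cell. The second example shows that $\pi_1(Y)\to\pi_1(\Gamma\cup_{s^k}D^2)$ need not be injective, so properties of $\pi_1(Y)$ cannot be read off from the one-relator group. Condition (B1) excludes the presentation complex of $\langle a\mid a^k\rangle$ for $k>1$, whose fundamental group has torsion; a disc with boundary labeled $a^k$ is allowed. Condition (B2) excludes two discs attached along the same loop, which would form a sphere.

\begin{lemma}\label{lem:closure}
Connected subcomplexes and connected covers of a $(\Gamma,s,k)$-complex $Y$ are $(\Gamma,s,k)$-complexes. In particular every subgroup of $\pi_1(Y)$ is the fundamental group of a $(\Gamma,s,k)$-complex.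
\end{lemma}

\begin{proof}
For subcomplexes all conditions are inherited. Let $Y'\to Y$ be a connected cover; it is countable, and $Y'^{(1)}\to Y^{(1)}\to\Gamma$ is an immersion. If $\Delta'$ lies over $\Delta$, then $B(\Delta')$ maps onto $B(\Delta)$, which gives (B1). Let $v'\in B(\Delta_1')\cap B(\Delta_2')$. By (B1) and (B2) in $Y$, the cells $\Delta_1'$ and $\Delta_2'$ lie over the same cell $\Delta$, and $v'$ corresponds in both to the same marked point of $\Delta$. Two lifts of the characteristic map $D^2\to Y$ that agree at a point are equal, so $\Delta_1'=\Delta_2'$.
\end{proof}

\begin{theorem}\label{thm:C}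
For every $(\Gamma,s,k)$-complex $Y$ the group $\pi_1(Y)$ is coherent.
\end{theorem}

By Lemma~\ref{lem:closure}, Theorem~\ref{thm:C} is equivalent to the statement that $\pi_1(Y)$ is finitely presented whenever it is finitely generated. This is one advantage of the class. The other is that it is closed under the cutting procedure of Section~\ref{sec:hierarchy}, which is why infinite graphs $\Gamma$ are allowed.

\section{Maximal subgroups as fundamental groups}\label{sec:monoids}

Let $M=\operatorname{Inv}\langle A\mid r=1\rangle$, $G$ and $\sigma$ be as in the introduction, and fix an idempotent $e\in M$. We use the same symbol for a word and for the element of $M$ that it represents; the word $u^{-1}$ represents the inverse of $u$. Let $\Gamma_A$ be the rose with one vertex and one oriented loop for each $a\in A$, so that paths in $\Gamma_A$ are words over $\overline A$.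

\subsection{The graph $\mathcal K$}

We need a space on which $H_e$ acts freely. Right multiplication by a letter is in general not invertible on $M$, but it is invertible on the set
\[
\mathcal R_e=\{m\in M:\ mm^{-1}=e\}
\]
wherever it does not leave that set. Let $\mathcal K$ be the graph with vertex set $\mathcal R_e$ and with one edge labeled $a$ from $m$ to $ma$ for each $m\in\mathcal R_e$ and $a\in A$ with $ma\in\mathcal R_e$. The labels define a graph map $\mathcal K\to\Gamma_A$; an edge labeled $a$ reads $a^{-1}$ when traversed backward.

\begin{lemma}\label{lem:graph}
\begin{itemize}
\item[(1)] The map $\mathcal K\to\Gamma_A$ is an immersion.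
\item[(2)] A word $z$ labels a path starting at $m\in\mathcal R_e$ if and only if $mz\in\mathcal R_e$, and then the path ends at $mz$.
\item[(3)] The graph $\mathcal K$ is connected, and $r$ labels a closed path at every vertex.
\item[(4)] The group $H_e$ acts on $\mathcal K$ by left multiplication, preserving labels and orientations, freely on vertices and on edges.
\end{itemize}
\end{lemma}

\begin{proof}
Let $m\in\mathcal R_e$ and $x\in\overline A$ with $mx\in\mathcal R_e$. As idempotents commute,
\[
m=em=(mx)(mx)^{-1}m=m\,xx^{-1}\,m^{-1}m=m\,m^{-1}m\,xx^{-1}=mxx^{-1}.
\]
Let $a\in A$. At $m$ there is at most one outgoing edge labeled $a$, and it exists exactly when $ma\in\mathcal R_e$. An incoming edge labeled $a$ starts at some $m'$ with $m'a=m$, and then $m'=m'aa^{-1}=ma^{-1}$. Conversely, if $ma^{-1}\in\mathcal R_e$, then $(ma^{-1})a=m$ and such an edge exists. This proves (1), and (2) for words of length $1$. The forward implication in (2) follows by induction on the length.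

For the converse let $mz\in\mathcal R_e$, $z=z'z''$ and $y=mz'$. Then $e\,yy^{-1}=mm^{-1}mz'y^{-1}=yy^{-1}$, and from $e=yz''(yz'')^{-1}$ we get $yy^{-1}e=e$. Since $e$ and $yy^{-1}$ commute, $yy^{-1}=e$. So $mz'\in\mathcal R_e$ for every prefix $z'$ of $z$, and consecutive vertices $mz'$ are joined by edges with the right labels.

(3) If the word $z$ represents $m\in\mathcal R_e$, then $ez=em=m$, so $z$ labels a path from $e$ to $m$. Also $mr=m$.

(4) For $h\in H_e$ and $m\in\mathcal R_e$ we have $(hm)(hm)^{-1}=heh^{-1}=e$ and $em=m$, so $H_e$ acts on $\mathcal R_e$, and $h$ sends the edge labeled $a$ from $m$ to $ma$ to the edge labeled $a$ from $hm$ to $hma$. If $hm=m$, then $h=he=hmm^{-1}=mm^{-1}=e$. An element that preserves an edge preserves its orientation, hence fixes its initial vertex.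
\end{proof}

Removing backtracking from a path in $\mathcal K$ gives a reduced path, whose label is a reduced word by (I2). With (I1) this yields:
\begin{itemize}
\item[($\ast$)] If $z$ labels a path from $m$, then so does the reduced form of $z$. Two paths from $m$ whose labels are equal in $F(A)$ are homotopic relative to their endpoints.
\end{itemize}

The next lemma is the link between the presentation of $M$ and the topology of $\mathcal K$. Two words are equal in $M$ if and only if they are joined by a \emph{derivation}, a finite sequence of words in which each step replaces a subword that is one side of a defining relation by the other side.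

\begin{lemma}\label{lem:simply}
Attaching a disc along the closed path labeled $r$ at every vertex of $\mathcal K$ gives a simply connected complex.
\end{lemma}

\begin{proof}
Let $u$ be a word representing $e$, and let $w$ be the label of a closed path at the vertex $e$. Then $ew=e$, so there is a derivation from $u$ to $uw$. Every word $z$ in it represents $e$, so $ez=e$ and $z$ labels a closed path at $e$; write $[z]$ for its class in the fundamental group of the complex. A step that applies a Wagner relation does not change the element of $F(A)$, so by ($\ast$) it does not change $[z]$. A step $xy\leftrightarrow xry$ inserts or deletes the loop labeled $r$ at the vertex $ex$, which bounds a disc. Hence $[u]=[uw]=[u][w]$ and $[w]=1$.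
\end{proof}

\subsection{Finite generation of the group of units}

\begin{lemma}\label{lem:fg}
The group of units of $M$ is generated by those prefixes of $r$ that represent units. In particular it is finitely generated.
\end{lemma}

\begin{proof}
Take $e=1$, and let $U_0$ be the subgroup generated by these prefixes. A word $z$ representing $1$ labels a closed path at the vertex $1$ of $\mathcal K$. We claim that every unit visited by this path lies in $U_0$, and we argue by induction along a derivation from the empty word, which visits only $1$, to $z$.

A Wagner step does not change the set of visited vertices. Let $m$ be the vertex at which the replaced subword begins. If $u$ labels a path from $m$, then by (I1) the path labeled $u^{-1}$ from $mu$ is its reverse. So $u$ and $uu^{-1}u$ both visit the vertices $mu'$ with $u'$ a prefix of $u$, and both end at $mu$. The words $uu^{-1}vv^{-1}$ and $vv^{-1}uu^{-1}$ both visit the vertices $mu'$ and $mv'$ with $u',v'$ prefixes of $u,v$, and both end at $m$. Deleting a subword $r$ deletes a closed subpath and can only shrink the set.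

It remains to consider a step from $xy$ to $xry$. Let $m$ be the vertex where $x$ ends. The new vertices are of the form $mp$ with $r=pq$. Suppose that $mp$ is a unit. Then $p$ is left invertible, since $(mp)^{-1}m\cdot p=1$, and right invertible, since $pq=1$. So $p$ is a unit and $p\in U_0$. Now $m=(mp)p^{-1}$ is a unit visited by $xy$, so $m\in U_0$ by induction, and $mp\in U_0$. This proves the claim.

If a word $w$ represents a unit, then $ww^{-1}$ represents $1$ and its path visits that unit.
\end{proof}

\subsection{Reduction to immersed complexes}

The complex of Lemma~\ref{lem:simply} is not yet of the type of Definition~\ref{def:complex}: the word $r$ need not be cyclically reduced, several discs may be attached along what is essentially the same loop, and for $k>1$ an element of $H_e$ may rotate a disc. The first two defects are removed by choosing the discs better, the third by passing to a subgroup of finite index. We use two results on one-relator groups.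

\begin{theorem}[Karrass--Magnus--Solitar \cite{KMS}]\label{thm:KMS}
Let $s$ be a nonempty cyclically reduced word that is not a proper power, and let $k\ge1$. In $\operatorname{Gp}\langle A\mid s^k\rangle$ the element $s$ has order exactly $k$, and every element of finite order is conjugate to a power of $s$. In particular the group is torsion-free if $k=1$.
\end{theorem}

\begin{theorem}[Fischer--Karrass--Solitar \cite{FKS}]\label{thm:FKS}
One-relator groups are virtually torsion-free.
\end{theorem}

\begin{proposition}\label{prop:reduction}
If $r$ is trivial in $F(A)$, then $H_e$ is free. Otherwise let $s^k$ be the cyclic reduction of $r$. Then $H_e$ has a subgroup $Q$ of finite index that contains $\ker(\sigma|_{H_e})$ and is isomorphic to $\pi_1(Y)$ for some $(\Gamma_A,s,k)$-complex $Y$. If $k=1$, one may take $Q=H_e$.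
\end{proposition}

\begin{proof}
If $r$ is trivial in $F(A)$, the loops labeled $r$ are null-homotopic in $\mathcal K$ by ($\ast$). So $\mathcal K$ is a tree by Lemma~\ref{lem:simply}, and $H_e$ acts freely on it by Lemma~\ref{lem:graph}(4). A group acting freely on a tree is free.

Now let $gs^kg^{-1}$ be the reduced form of $r$; then $G=\operatorname{Gp}\langle A\mid s^k\rangle$.

\emph{The discs.} By ($\ast$), the word $gs^kg^{-1}$ labels a closed path at every vertex $m$. Its last segment is, by (I1), the reverse of the path labeled $g$ from $m$. So $s^k$ labels a closed path at $v=mg$. Put $\mathcal V=\{mg:m\in\mathcal R_e\}$ and $O(v)=\{v,vs,\dots,vs^{k-1}\}$ for $v\in\mathcal V$. The $k$ listed vertices are distinct, because $\sigma(vs^i)=\sigma(v)s^i$ and $s$ has order $k$ in $G$ by Theorem~\ref{thm:KMS}. Each $O(v)$ is a cycle of the partial map ``follow the path labeled $s$'' on the vertices of $\mathcal K$, so two such sets are equal or disjoint. For each set $O$ of this form attach one $2$-cell $\Delta$ along the closed path labeled $s^k$ at a vertex of $O$; the choice of the vertex only rotates the attaching map, and $B(\Delta)=O$. Call the result $\mathcal X$. By Lemma~\ref{lem:simply}, $\pi_1(\mathcal K)$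 is normally generated by the loops labeled $r$. The loop $r$ at $m$ is homotopic in $\mathcal K$ to $gs^kg^{-1}$, whose middle part bounds the cell attached for $O(mg)$. So $\mathcal X$ is simply connected. The group $H_e$ preserves $\mathcal V$ and permutes the sets $O(v)$; regarding each $2$-cell as the cone on its boundary circle, we extend the action to $\mathcal X$.

\emph{The subgroup.} By Theorem~\ref{thm:FKS} there is a torsion-free subgroup $G_0\le G$ of finite index; for $k=1$ take $G_0=G$. The restriction $\sigma|_{H_e}$ is a group homomorphism, and $Q=\{h\in H_e:\sigma(h)\in G_0\}$ has finite index in $H_e$ and contains the kernel. Suppose that $h\in Q$ and $h\,vs^i=vs^l$ with $v\in\mathcal V$ and $0\le i,l<k$. Then $\sigma(h)=\sigma(v)s^{l-i}\sigma(v)^{-1}$ has finite order and lies in $G_0$, so it is trivial. Hence $s^{l-i}=1$ in $G$, so $l=i$, and $h=e$ because $h$ fixes a vertex. Thus no element of $Q\smallsetminus\{e\}$ sends a vertex of $B(\Delta)$ into $B(\Delta)$. In particular $Q$ acts freely on the cells of $\mathcal X$, so $\mathcal X\to Y=\mathcal X/Q$ is the universal cover of a countable connected $2$-complex with $\pi_1(Y)\cong Q$.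

\emph{The conditions.} Labels are $Q$-invariant and $\mathcal K\to Y^{(1)}$ is a covering, so the induced map $Y^{(1)}\to\Gamma_A$ is locally injective. The $k$ vertices of $B(\Delta)$ lie in distinct $Q$-orbits, which gives (B1). If the images of $B(\Delta)$ and $B(\Delta')$ in $Y$ meet, then $B(h\Delta)=hB(\Delta)$ meets $B(\Delta')$ for some $h\in Q$, so $h\Delta=\Delta'$ and the two cells have the same image; this is (B2).
\end{proof}

\section{The commutator relator, by hand}\label{sec:example}

Let $\Gamma$ be the rose on $a,b$, let $s=aba^{-1}b^{-1}$ and $k=1$. A $(\Gamma,s,1)$-complex $Y$ is a labeled graph with at most one incoming and one outgoing edge of each label at each vertex, together with squares attached along $s$, at most one square being based at any vertex. Let $H=\pi_1(Y)$ act on the universal cover $\widetilde Y$.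

Closed paths in $\widetilde Y$ are products of conjugates of boundaries of squares, so their labels have $b$-exponent sum $0$. Hence the vertices of $\widetilde Y$ have an integer \emph{height}, constant along $a$-edges and increasing by $1$ along $b$-edges. Each $h\in H$ shifts heights by an integer $\alpha(h)$; let $N=\ker\alpha$. A square based at height $j$ is said to lie in row $j$; its bottom side is an $a$-edge at height $j$ and its top side is an $a$-edge at height $j+1$. Everything rests on one observation.
\begin{itemize}
\item[(P)] An $a$-edge is the top side of at most one square and the bottom side of at most one square.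
\end{itemize}
Indeed, the initial vertex of the bottom side is the base vertex of the square, and from the initial vertex of the top side the base vertex is reached by reading $b^{-1}$.

\emph{Algebra.} Let $\xi=\sum\lambda_\Delta\Delta$ be a nonzero $2$-chain of $\widetilde Y$, and let $\Delta$ be a square of the highest row $j$ that meets its support. The top side $\varepsilon$ of $\Delta$ lies on at most one other square, which is in row $j+1$. So $\varepsilon$ has coefficient $-\lambda_\Delta\neq0$ in $\partial\xi$. Thus $\partial_2$ is injective, even after projecting to the span of the $a$-edges. In Section~\ref{sec:division} we need the same statement with coefficients in a division ring $D\supset\mathbb CH$. An element of $D$ has no support and no highest row, but after clearing a denominator it becomes a Laurent polynomial in an element of $H$ that shifts heights, and the argument applies again.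

\emph{Geometry.} Let $\widetilde Y_j$ consist of the squares of row $j$, the $a$-edges at heights $j$ and $j+1$, all $b$-edges and all vertices (Figure~\ref{fig:strip}). The intersection $\widetilde Y_j\cap\widetilde Y_{j+1}$ is the graph formed by the $b$-edges and the $a$-edges at height $j+1$. By (P), $\widetilde Y_{j+1}$ collapses through the top sides of its squares onto a graph containing this intersection, and $\widetilde Y_j$ does so through the bottom sides. So the components of the intersection are $\pi_1$-injective on both sides. Pulling the pieces $\widetilde Y_j$ apart turns $\widetilde Y$ into a graph of spaces; since the total space is simply connected, the components $C$ of the pieces are simply connected and the underlying graph is a tree (Proposition~\ref{prop:tree} gives the details). The group $H$ acts on this tree. The stabilizer of a vertex is the stabilizer $N_C$ of $C$ in $N$, and it is free, since $C/N_C$ collapses to a graph through the top sides.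

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (-0.5,0) rectangle (5.5,1);
\foreach \x in {0,...,5} \draw[thick] (\x,-1.5)--(\x,2.5);
\draw[thick] (-0.5,0)--(5.5,0);
\draw[thick] (-0.5,1)--(5.5,1);
\draw[dotted] (-0.5,-1)--(5.5,-1);
\draw[dotted] (-0.5,2)--(5.5,2);
\node[right] at (5.6,0) {height $j$};
\node[right] at (5.6,1) {height $j+1$};
\end{tikzpicture}
\caption{The piece $\widetilde Y_j$ of the plane $\widetilde Y$ when $Y$ is the torus with relator $aba^{-1}b^{-1}$: the squares of row $j$ (shaded), the horizontal $a$-edges at heights $j$ and $j+1$, and all vertical $b$-edges. The dotted $a$-edges are left out. Here $H=\mathbb Z^2$ acts on a line with vertex stabilizer $\langle a\rangle$.}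
\label{fig:strip}
\end{figure}

For a general relator (P) fails. If $s=a^2ba^{-3}b^{-1}$, a $2$-cell of row $j$ crosses two $a$-edges at height $j$ and three at height $j+1$, and an $a$-edge may lie on several $2$-cells of the same row. The Freiheitssatz then replaces the collapses in the proof of $\pi_1$-injectivity, and induction replaces (P): a single row is a complex of the same kind over a graph in which the relator overlaps itself less.

\section{The hierarchy}\label{sec:hierarchy}

\subsection{Complexity and the base case}

Let $(\Gamma,s,k)$ be a triple and $\operatorname{im}(s)\subseteq\Gamma$ the image subgraph of $s$. The \emph{complexity}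
\[
c(s)=|s|-|V(\operatorname{im}s)|\ge0
\]
counts how often $s$ returns to a vertex already visited before it closes up. All inductions below are on $c(s)$, over all triples at once.

\begin{lemma}\label{lem:complexity}
The finite connected graph $\operatorname{im}(s)$ has rank at least $1$. It has rank $1$ if and only if $s$ is an embedded cycle, if and only if $c(s)=0$.
\end{lemma}

\begin{proof}
As $s$ is cyclically reduced, it enters and leaves each vertex through different edge-ends, so all vertices of $\operatorname{im}(s)$ have degree at least $2$. Hence $\chi(\operatorname{im}s)=\sum_v(1-\deg(v)/2)\le0$, so the rank $1-\chi$ is at least $1$, with equality exactly when $\operatorname{im}(s)$ is a cycle. A cyclically reduced closed path in a cycle goes around it some number of times in one direction, and $s$ does so once because it is not a proper power. So rank $1$ implies that $s$ is embedded, which implies $c(s)=0$. If $c(s)=0$, then $\operatorname{im}(s)$ has $|s|$ vertices and at most $|s|$ edges, so $\chi\ge0$ and the rank is $1$.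
\end{proof}

\begin{lemma}[Base case]\label{lem:base}
Let $c(s)=0$, let $a$ be an edge of $s$, and let $Y$ be a $(\Gamma,s,k)$-complex. Each $2$-cell $\Delta$ crosses exactly $k$ edges over $a$, each exactly once, and no other $2$-cell crosses these edges. The group $\pi_1(Y)$ is free.
\end{lemma}

\begin{proof}
The path $s$ crosses $a$ exactly once. So by (I1) an edge $\varepsilon$ over $a$ lies on at most one path in $Y^{(1)}$ with image $s$. The initial vertex of that path determines at most one $2$-cell and one marked point, by (B1) and (B2). Thus $\varepsilon$ is crossed at most once in total by boundaries of $2$-cells, and each $\Delta$ makes $k$ crossings of edges over $a$, one on each $p_i$. Choose one such edge $\varepsilon_\Delta$ for each $\Delta$. Pushing in every $\Delta$ from $\varepsilon_\Delta$ gives a deformation retraction of $Y$ onto $Y^{(1)}$ with the open edges $\varepsilon_\Delta$ removed; the collapses do not interfere, since $\varepsilon_\Delta$ lies on no other $2$-cell.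
\end{proof}

\subsection{Unwrapping the relator}\label{sub:unwrap}

Suppose that $c(s)>0$. We look for an analog of the height function of Section~\ref{sec:example}. By Lemma~\ref{lem:complexity}, $H_1(\operatorname{im}s)$ is free abelian of rank at least $2$, so its quotient by $[s]$ maps onto $\mathbb Z$. A maximal tree of $\operatorname{im}(s)$ extends to a maximal tree of $\Gamma$, so $\pi_1(\operatorname{im}s)$ is a free factor of $\pi_1(\Gamma)$. We obtain a surjection $\psi\colon\pi_1(\Gamma)\to\mathbb Z$ with $\psi(s)=0$ that is nonzero on $\pi_1(\operatorname{im}s)$. Let $\widehat\Gamma\to\Gamma$ be the connected cover corresponding to $\ker\psi$, let $\tau$ generate its deck group, let $s_0$ be a lift of $s$, which is closed, and put $s_j=\tau^js_0$. These are all the lifts of $s$. Each $s_j$ is cyclically reduced and not a proper power, because its image $s$ has these properties.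

\begin{lemma}\label{lem:drop}
We have $c(s_j)<c(s)$.
\end{lemma}

\begin{proof}
It suffices to treat $j=0$. The map $\operatorname{im}(s_0)\to\operatorname{im}(s)$ is onto and $|s_0|=|s|$. If $c(s_0)\ge c(s)$, the map is bijective on vertices. Two oriented edges of $\operatorname{im}(s_0)$ over the same oriented edge then have the same initial vertex, so they are equal. The map is an isomorphism, its inverse lifts $\operatorname{im}(s)$ to $\widehat\Gamma$, and $\psi$ vanishes on $\pi_1(\operatorname{im}s)$, a contradiction.
\end{proof}

Fix any edge $a$ of $\operatorname{im}(s)$ and a lift $a_0$, and put $a_i=\tau^ia_0$. Let $\mu\le\nu$ be the least and the greatest $i$ with $a_i\subset\operatorname{im}(s_0)$. Then $s_j$ crosses only lifts $a_i$ with $j+\mu\le i\le j+\nu$, and it does cross $a_{j+\mu}$ and $a_{j+\nu}$. Let $\Lambda_j$ be obtained from $\widehat\Gamma$ by removing the open edges $a_i$ with $i\notin[j+\mu,j+\nu]$, and let $\Lambda_j'$ be the component of $\Lambda_j$ that contains $s_j$. Then $(\Lambda_j',s_j,k)$ is a triple of smaller complexity, and $\tau\Lambda_j=\Lambda_{j+1}$. In Section~\ref{sec:example}, $\widehat\Gamma$ is a line of $b$-edges $b_i$ with a loop $a_i$ at each vertex $i$, $s_0=a_0b_0a_1^{-1}b_0^{-1}$,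 $\mu=0$, $\nu=1$, and the complexity drops from $3$ to $2$.

Now let $Y$ be a $(\Gamma,s,k)$-complex, $H=\pi_1(Y)$ and $\widetilde Y$ the universal cover. The group $\pi_1(\widetilde Y^{(1)})$ is normally generated by the boundaries of $2$-cells, which map to conjugates of $s^{\pm k}\in\ker\psi$. So $\widetilde Y^{(1)}\to\Gamma$ lifts to an immersion $\widehat f\colon\widetilde Y^{(1)}\to\widehat\Gamma$. For $h\in H$ the maps $\widehat fh$ and $\widehat f$ lift the same map, so $\widehat fh=\tau^{\alpha(h)}\widehat f$, and $\alpha\colon H\to\mathbb Z$ is a homomorphism. Put $N=\ker\alpha$. The boundary of a $2$-cell, read from a marked point, maps to $s_j^k$ for a unique $j$, the \emph{level} of the cell; since $s_j$ is closed, all $k$ marked points give the same $j$. Let $\widetilde Y_j\subseteq\widetilde Y$ be the subcomplex formed by $\widehat f^{-1}(\Lambda_j)$ and the $2$-cells of level $j$. Then $h\widetilde Y_j=\widetilde Y_{j+\alpha(h)}$.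

\subsection{The Freiheitssatz for graphs}

\begin{theorem}[Magnus' Freiheitssatz]\label{thm:Magnus}
If $w$ is a cyclically reduced word over a finite or infinite set $X$ and $w$ involves the generator $x$, then $X\smallsetminus\{x\}$ freely generates a free subgroup of $\operatorname{Gp}\langle X\mid w\rangle$.
\end{theorem}

\begin{lemma}\label{lem:frei}
Let $\Lambda$ be a connected graph, $t$ a cyclically reduced closed path in $\Lambda$ that crosses the edge $a$, and $k\ge1$. For each component $\Theta$ of $\Lambda$ minus the open edge $a$, the map $\pi_1(\Theta)\to\pi_1(\Lambda\cup_{t^k}D^2)$ is injective.
\end{lemma}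

\begin{proof}
For a maximal tree $T\subseteq\Lambda$, the group $\pi_1(\Lambda)$ is free on the set $X$ of edges outside $T$, and $t$ reads a word $w$ over $X$. A reduced closed path in a tree is trivial, so $w$ is nonempty. It is cyclically reduced: if cyclically consecutive letters were $x$ and $x^{-1}$, the subpath of $t$ between them would be a reduced closed path in $T$, hence trivial, and $t$ would backtrack. So $\pi_1(\Lambda\cup_{t^k}D^2)=\operatorname{Gp}\langle X\mid w^k\rangle$ with $w^k$ cyclically reduced.

If $\Lambda\smallsetminus a$ is connected, choose $T\subseteq\Lambda\smallsetminus a$. Then $a\in X$ occurs in $w$, the set $X\smallsetminus\{a\}$ is a basis of $\pi_1(\Lambda\smallsetminus a)$, and Theorem~\ref{thm:Magnus} applies. If $\Lambda\smallsetminus a=\Theta_1\sqcup\Theta_2$, take $T=T_1\cup a\cup T_2$ with $T_i$ a maximal tree of $\Theta_i$. The closed path $t$ crosses $a$ in both directions. Between entering $\Theta_2$ and leaving it, $t$ runs along a closed reduced path in $\Theta_2$, which is nontrivial because $t$ does not backtrack, and so uses an edge $x\in X$ of $\Theta_2$. By Theorem~\ref{thm:Magnus} the set $X\smallsetminus\{x\}$, which contains a basis of $\pi_1(\Theta_1)$, is free.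 Exchanging the indices gives the claim for $\Theta_2$.
\end{proof}

\subsection{The action on a tree}

A \emph{graph of spaces} is obtained from a disjoint union of connected CW complexes, the vertex spaces, by attaching cylinders $Z\times[0,1]$ over connected edge spaces $Z$ along cellular maps of their two ends. Collapsing vertex spaces to points and cylinders to intervals maps the total space onto the \emph{underlying graph}, surjectively on $\pi_1$. If all attaching maps are $\pi_1$-injective, then the fundamental groups of the vertex spaces embed in that of the total space.

The pieces $\widetilde Y_j$ cover $\widetilde Y$, but they overlap too much to form a graph of spaces: every vertex lies in all of them. We spread them out along a line, which does not change the homotopy type.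

\begin{proposition}\label{prop:tree}
In the situation of Section~\ref{sub:unwrap}, let $C$ be a component of $\widetilde Y_j$ and $N_C=\{n\in N:nC=C\}$.
\begin{itemize}
\item[(1)] The complex $C$ is simply connected.
\item[(2)] The complex $C$ is the universal cover of $C/N_C$, and $\pi_1(C/N_C)=N_C$. If $\widehat f(C^{(1)})\subseteq\Lambda_j'$, then $C/N_C$ is a $(\Lambda_j',s_j,k)$-complex; otherwise $C/N_C$ is a graph.
\item[(3)] The group $H$ acts without inversions on a tree whose vertex stabilizers are exactly the groups $N_C$.
\end{itemize}
\end{proposition}

\begin{proof}
(1) For an open cell $\omega$ of $\widetilde Y$ the set $\{j:\omega\subseteq\widetilde Y_j\}$ is a nonempty interval of integers: it is $\mathbb Z$ for vertices and for edges not over $a$, it is $[i-\nu,i-\mu]$ for edges over $a_i$, and it is $\{j\}$ for $2$-cells of level $j$. Let $I_\omega\subseteq\mathbb R$ be its convex hull. Since the $\widetilde Y_j$ are subcomplexes, $I_\omega\subseteq I_{\omega'}$ whenever $\omega'$ meets the boundary of $\omega$. Put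
\[
\mathcal E=\bigcup_\omega\omega\times I_\omega=\bigcup_j\Bigl(\widetilde Y_j\times\{j\}\ \cup\ (\widetilde Y_j\cap\widetilde Y_{j+1})\times[j,j+1]\Bigr)\subseteq\widetilde Y\times\mathbb R .
\]
Let $\mathcal E_n$ be the part of $\mathcal E$ over the $n$-skeleton. Then $\mathcal E_0$ is a disjoint union of lines, one for each vertex, and $\mathcal E_n$ is obtained from $\mathcal E_{n-1}$ by attaching $D^n\times I_\omega$ along $S^{n-1}\times I_\omega$ for each $n$-cell $\omega$. The projections $D^n\times I_\omega\to D^n$ and $S^{n-1}\times I_\omega\to S^{n-1}$ are homotopy equivalences. By the gluing lemma for homotopy equivalences and induction on $n\le2$, the projection $\mathcal E\to\widetilde Y$ is a homotopy equivalence. So $\mathcal E$ is simply connected.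

The second description shows that $\mathcal E$ is a graph of spaces whose vertex spaces are the components of the $\widetilde Y_j$ and whose edge spaces are the components $Z$ of the $\widetilde Y_j\cap\widetilde Y_{j+1}$. Such a $Z$ contains no $2$-cell, so it is a graph, and $\widehat f$ immerses it in $\Lambda_j\cap\Lambda_{j+1}$. This graph omits the edge $a_{j+\mu}$, which $s_j$ crosses, and the edge $a_{j+1+\nu}$, which $s_{j+1}$ crosses.

Let $C$ be the component of $\widetilde Y_j$ containing $Z$. Then $\widehat f$ maps $C^{(1)}$ into one component of $\Lambda_j$. If this component is not $\Lambda_j'$, then $C$ has no $2$-cells, and $Z$ is a subgraph of the graph $C$, so $\pi_1(Z)\to\pi_1(C)$ is injective. Otherwise $\widehat f$ extends to a map $C\to\Lambda_j'\cup_{s_j^k}D^2$. The graph $Z$ is immersed in a component $\Theta$ of $\Lambda_j'\smallsetminus a_{j+\mu}$, so by (I2) and Lemma~\ref{lem:frei} the composite $\pi_1(Z)\to\pi_1(\Theta)\to\pi_1(\Lambda_j'\cup_{s_j^k}D^2)$ is injective. It factors through $\pi_1(C)$, so $\pi_1(Z)\to\pi_1(C)$ is injective. For the component of $\widetilde Y_{j+1}$ containing $Z$, replace $\Lambda_j'$, $s_j$, $a_{j+\mu}$ by $\Lambda_{j+1}'$, $s_{j+1}$, $a_{j+1+\nu}$. All attaching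 maps are $\pi_1$-injective, so each $\pi_1(C)$ embeds in $\pi_1(\mathcal E)=1$.

(2) The group $N$ acts freely on $\widetilde Y$ and preserves $\widehat f$ and each $\widetilde Y_j$. So $C\to C/N_C$ is a covering with deck group $N_C$, and it is universal by (1). If $n\in N$ sends a point of $C$ into $C$, then $nC=C$; hence $C/N_C$ is a connected subcomplex of the cover $\widetilde Y/N$ of $Y$, and it satisfies (B1) and (B2) by Lemma~\ref{lem:closure}. The map $\widehat f$ induces an immersion of $(C/N_C)^{(1)}$ into a component of $\Lambda_j$, under which the boundaries of $2$-cells read $s_j^k$.

(3) Let $T$ be the underlying graph of $\mathcal E$; its vertices are the pairs $(j,C)$. It is connected and $\pi_1(\mathcal E)=1$ maps onto $\pi_1(T)$, so $T$ is a tree. The action $h(y,t)=(hy,t+\alpha(h))$ on $\mathcal E$ induces an action on $T$ with $h(j,C)=(j+\alpha(h),hC)$. It preserves the orientation of edges from level $j$ to level $j+1$, so there are no inversions, and the stabilizer of $(j,C)$ is $N_C$.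
\end{proof}

\section{Stackings and local indicability}\label{sec:li}

We show that $\pi_1(Y)$ is locally indicable. A finitely generated group fails to map onto $\mathbb Z$ exactly when its first Betti number vanishes, so the key case is a finite complex with $b_1=0$. Such a complex has positive Euler characteristic, and a counting argument shows that it must then have an edge that can be removed.

Regard $s$ as a graph map $s\colon S\to\Gamma$ from a cycle with $|s|$ edges and a base vertex. A \emph{stacking} of $s$ is a continuous function $\phi\colon S\to\mathbb R$ with $\phi(x)\ne\phi(y)$ whenever $x\ne y$ and $s(x)=s(y)$. In other words, $(s,\phi)$ embeds $S$ in $\Gamma\times\mathbb R$.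

\begin{lemma}\label{lem:stack}
For every triple $(\Gamma,s,k)$ the path $s$ has a stacking.
\end{lemma}

\begin{proof}
If $c(s)=0$, then $s$ is injective and $\phi=0$ is a stacking. Otherwise use Section~\ref{sub:unwrap}. By Lemma~\ref{lem:drop} and induction, $s_0\colon S\to\widehat\Gamma$ has a stacking $\phi_0$. Let $\theta\colon\widehat\Gamma\to\mathbb R$ be continuous with $\theta\tau=\theta+1$; to construct it, set $\theta(\tau^iv)=i$ for representatives $v$ of the orbits of vertices, and interpolate linearly along edges. Choose $\epsilon>0$ with $2\epsilon\max|\phi_0|<1$ and put $\phi=\theta s_0+\epsilon\phi_0$. If $x\neq y$ and $s(x)=s(y)$, then $s_0(y)=\tau^ns_0(x)$ for some $n\in\mathbb Z$, and $\phi(y)-\phi(x)=n+\epsilon(\phi_0(y)-\phi_0(x))$. For $n=0$ this is nonzero because $\phi_0$ is a stacking of $s_0$, and for $n\ne0$ because the second term has absolute value less than $1$.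
\end{proof}

\begin{lemma}\label{lem:count}
Let $Y$ be a finite $(\Gamma,s,k)$-complex with at least one edge, in which each edge is traversed at least twice in total by boundaries of $2$-cells. Then $\chi(Y)\le0$.
\end{lemma}

\begin{proof}
Let $n\ge1$ be the number of $2$-cells, $W$ the disjoint union of their boundary circles and $w\colon W\to Y^{(1)}$ the attaching map. There is a map $q\colon W\to S$ that is a covering of degree $k$ on each circle, sends marked points to the base vertex and satisfies $fw=sq$. As $s$ and $q$ are immersions, so is $w$.

\emph{The pair $(w,q)$ is injective.} Let $w(x)=w(y)$ and $q(x)=q(y)$. Move backward along $W$ from $x$ and from $y$ to the first marked points $x_0$ and $y_0$. The two paths have the same image under $q$, so their images under $w$ have the same endpoint and the same image under $f$, and are equal by (I1). So $w(x_0)=w(y_0)$, whence $x_0=y_0$ by (B1) and (B2), and $x=y$.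

\emph{Top and bottom strands.} Let $\phi$ be a stacking of $s$ and $\eta=\phi q$. If $x\ne y$ and $w(x)=w(y)$, then $q(x)\neq q(y)$ and $sq(x)=sq(y)$, so $\eta(x)\ne\eta(y)$. Call the edges of $W$ over an edge of $Y$ its strands. Over each point of the open edge the strands have distinct heights $\eta$, and by continuity their order is the same over all points. So each edge of $Y$ has one top and one bottom strand, and these differ because there are at least two strands. Every vertex of $Y$ lies on an edge, hence has a nonempty fiber in $W$, which contains one top vertex.

\emph{Edges at a top vertex are top.} Let $x$ be the top vertex over $v$, let $\beta$ be an edge of $W$ with an end at $x$, and let $\beta'\neq\beta$ be another strand over the same edge of $Y$. The end of $\beta'$ over the same edge-end at $v$ is a vertex $y$ over $v$, and $y\ne x$ because $w$ is an immersion. So $\eta(y)<\eta(x)$, and $\beta'$ is lower than $\beta$ near this end, hence everywhere.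

\emph{The count.} Let $\mathcal A\subseteq W$ be the union of the top vertices and the top open edges. By the previous step it is open in $W$. It has $|V(Y)|$ vertices and $|E(Y)|$ edges. Its components are open arcs, with one more edge than vertices, or whole circles, with equally many. So the number of arc components is $|E(Y)|-|V(Y)|=-\chi(Y^{(1)})$.

Fix an edge $a$ of $\operatorname{im}(s)$. The edges of $S$ over $a$ are ordered by $\phi$; let $u_+$ be the highest and $u_-$ the lowest. Let $\beta$ be one of the $kn$ edges of $W$ with $q(\beta)=u_+$. Any other strand $\beta'$ over $w(\beta)$ has $q(\beta')\ne u_+$, by injectivity of $(w,q)$, and $q(\beta')$ lies over $a$, so $\beta'$ is lower. Thus all preimages of $u_+$ are top strands. With the inequalities reversed, all preimages of $u_-$ are bottom strands, so they are not in $\mathcal A$; in particular $u_+\ne u_-$. On each circle of $W$ the $k$ preimages of $u_+$ alternate with the $k$ preimages of $u_-$. So no circle lies in $\mathcal A$, and the $kn$ preimages of $u_+$ lie in distinct arc components. Hence $-\chi(Y^{(1)})\ge kn$ and $\chi(Y)=\chi(Y^{(1)})+n\le(1-k)n\le0$.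
\end{proof}

For the torus, $W=S$ is the boundary of the unit square and $\phi(x,y)=y+\epsilon x$ with $0<\epsilon<1$ is a stacking. The set $\mathcal A$ consists of the corner $(1,1)$ and the two open sides at it, a single arc, and the inequality $-\chi(Y^{(1)})\ge kn$ reads $1\ge1$.

\begin{lemma}\label{lem:finite}
A finite $(\Gamma,s,k)$-complex $Y$ with $b_1(Y;\mathbb Q)=0$ is simply connected.
\end{lemma}

\begin{proof}
We use induction on the number of edges. Without edges $Y$ is a point. If some edge is traversed exactly once in total, remove it together with the $2$-cell that traverses it; the result is a subcomplex with fewer edges onto which $Y$ deformation retracts. If some edge is never traversed, it separates $Y$, for otherwise $\pi_1(Y)$ would have $\mathbb Z$ as a free factor and $b_1>0$. Then $\pi_1(Y)=\pi_1(Y_1)*\pi_1(Y_2)$ for connected subcomplexes $Y_i$ with fewer edges and $b_1(Y_i)=0$. In the remaining case Lemma~\ref{lem:count} gives $\chi(Y)\le0$, contradicting $\chi(Y)=1+b_2(Y)\ge1$.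
\end{proof}

To pass to infinite complexes it is not enough to take a large finite subcomplex, since its $1$-skeleton may contain new loops that raise $b_1$. We build instead a finite complex, immersed in $Y$, that contains only the loops that are needed.

\begin{proposition}\label{prop:li}
For every $(\Gamma,s,k)$-complex $Y$ the group $\pi_1(Y)$ is locally indicable, and in particular torsion-free.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:closure} it suffices to show that $H=\pi_1(Y,y)$ is trivial if it is finitely generated and does not map onto $\mathbb Z$. Then $H^{ab}$ is finite. Choose a finite connected subgraph $Y_0\ni y$ of $Y^{(1)}$ with $\pi_1(Y_0)\to H$ onto, with kernel $K$. The quotient of $H_1(Y_0;\mathbb Z)$ by the image of $K$ is $H^{ab}$, so there are $g_1,\dots,g_d\in K$ whose classes span $H_1(Y_0;\mathbb Q)$. In $\pi_1(Y^{(1)},y)$ write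
\begin{equation}\label{eq:gi}
g_i=\prod_lu_{il}\,(\partial\Delta_{il})^{\pm1}u_{il}^{-1},
\end{equation}
with paths $u_{il}$ from $y$ to the boundaries of $2$-cells $\Delta_{il}$. Let $X_0$ be the graph obtained from $Y_0$ by attaching at $y$, for each $(i,l)$, a segment mapping to $u_{il}$ that ends in a copy of the boundary circle of $\Delta_{il}$. Factor $X_0\to Y^{(1)}$ as $X_0\to X_1\to Y^{(1)}$ by (I3). Each circle in $X_0$ gives a lift to $X_1$ of the attaching map of a $2$-cell $\Delta$ of $Y$. Let $Y_1$ be obtained from $X_1$ by attaching one $2$-cell for each distinct pair consisting of a cell $\Delta$ and a lift that arises in this way. Then $Y_1$ maps to $Y$.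

The complex $Y_1$ is a finite $(\Gamma,s,k)$-complex. The map $X_1\to Y^{(1)}\to\Gamma$ is an immersion. Condition (B1) holds because it holds for the images in $Y$. If $v\in B(\Delta')\cap B(\Delta'')$ in $Y_1$, then $\Delta'$ and $\Delta''$ map to the same cell $\Delta$ of $Y$ and $v$ corresponds to the same marked point of $\Delta$; the two lifts agree at that point, hence everywhere by (I1), and $\Delta'=\Delta''$.

The group $\pi_1(X_0)$ maps onto $\pi_1(Y_1)$. It is generated by $\pi_1(Y_0)$ and the loops $u_{il}(\partial\Delta_{il})u_{il}^{-1}$, which die in $Y_1$; so $\pi_1(Y_0)\to\pi_1(Y_1)$ is onto. Both sides of \eqref{eq:gi} are defined in $\pi_1(X_1)$, which embeds in $\pi_1(Y^{(1)})$ by (I2). So \eqref{eq:gi} holds in $\pi_1(X_1)$, and $g_i=1$ in $\pi_1(Y_1)$. Therefore $b_1(Y_1;\mathbb Q)=0$, and $\pi_1(Y_1)=1$ by Lemma~\ref{lem:finite}. The surjection $\pi_1(Y_0)\to H$ factors through $\pi_1(Y_1)$, so $H=1$.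
\end{proof}

\section{The boundary map over a division ring}\label{sec:division}

To bound the relation module of $H=\pi_1(Y)$ we want to count dimensions, and for this we embed $\mathbb CH$ in a division ring. The embeddings for $H$ and for its subgroups must be compatible with each other, so that the induction along the hierarchy can pass from $H$ to $N$ and to $N_C$. Operator algebras provide such a family.

\subsection{The division rings $D(H)$}

Let $H$ be a countable group. The \emph{group von Neumann algebra} $\mathcal N(H)$ is the algebra of bounded operators on $\ell^2(H)$ that commute with right translations; it contains $\mathbb CH$, acting by left multiplication. Its non-zero-divisors are the injective operators with dense range. The algebra $\mathcal U(H)$ of operators affiliated to $\mathcal N(H)$ is the Ore localization of $\mathcal N(H)$ at its non-zero-divisors: it contains $\mathcal N(H)$, the non-zero-divisors are invertible in it, and every element has the form $b^{-1}a$. In a left Ore localization finitely many elements can be written with a common left denominator. A subring $D$ of a ring $U$ is \emph{division closed} if it contains the inverse of each of its elements that is invertible in $U$. Let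 $D(H)$ be the \emph{division closure} of $\mathbb CH$ in $\mathcal U(H)$, the smallest division closed subring containing $\mathbb CH$.

\begin{theorem}\label{thm:atiyah}
If $H$ is countable and locally indicable, then $D(H)$ is a division ring.
\end{theorem}

Indeed, Jaikin-Zapirain and L\'opez-\'Alvarez \cite{JL} proved that locally indicable groups satisfy the strong Atiyah conjecture over $\mathbb C$, and by a result of Linnell (see \cite[Lemma~10.39]{Lueck}) for torsion-free countable $H$ this conjecture says that $D(H)$ is a division ring.

Let $N\le H$. An operator $a\in\mathcal N(N)$ acts on $\ell^2(H)=\bigoplus\ell^2(Nh)$, the sum being over the right cosets, by acting on each summand through the right translation $\ell^2(N)\to\ell^2(Nh)$. This embeds $\mathcal N(N)$ in $\mathcal N(H)$ as the set of operators that preserve $\ell^2(N)$. Injective operators with dense range remain so, and we obtain $\mathcal U(N)\subseteq\mathcal U(H)$.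

\begin{lemma}\label{lem:D}
Let $H$ be countable and locally indicable, and let $N\le H$.
\begin{itemize}
\item[(1)] $D(N)\subseteq D(H)$.
\item[(2)] If $h_1,\dots,h_d$ lie in distinct cosets $Nh_i$ and $\sum u_ih_i=0$ with $u_i\in\mathcal U(N)$, then all $u_i$ are $0$. Hence for every free left $\mathbb CH$-module $L$ the map $D(N)\otimes_{\mathbb CN}L\to D(H)\otimes_{\mathbb CH}L$ is injective.
\item[(3)] Let $N$ be normal with $H/N$ infinite cyclic, generated by $tN$, and let $\mathcal L=\bigoplus_{i\in\mathbb Z}D(N)t^i\subseteq D(H)$. For any $d_1,\dots,d_l\in D(H)$ there is $0\ne q\in\mathcal L$ with $qd_1,\dots,qd_l\in\mathcal L$.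
\end{itemize}
\end{lemma}

\begin{proof}
(1) The ring $D(H)\cap\mathcal U(N)$ contains $\mathbb CN$. If one of its elements is invertible in $\mathcal U(N)$, the inverse is also its inverse in $\mathcal U(H)$ and so lies in $D(H)$. So the ring is division closed in $\mathcal U(N)$ and contains $D(N)$.

(2) Write $u_i=b^{-1}a_i$ with $a_i,b\in\mathcal N(N)$. Then $\sum a_ih_i=0$ in $\mathcal N(H)$. Apply this to the basis vector $\delta_1\in\ell^2(H)$. The vectors $a_i\delta_{h_i}$ lie in the orthogonal subspaces $\ell^2(Nh_i)$, so each is $0$, which means $a_i\delta_1=0$ in $\ell^2(N)$. Since $a_i$ commutes with right translations, it kills every $\delta_n$, $n\in N$, so $a_i=0$. For the second statement it suffices to take $L=\mathbb CH=\bigoplus\mathbb CN\,h$, with $h$ running over coset representatives; the map is then $\bigoplus D(N)h\to D(H)$.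

(3) The sum defining $\mathcal L$ is direct by (2). If $a\in\mathcal N(N)$, then $t^{-1}$ maps $\ell^2(N)$ to $\ell^2(t^{-1}N)=\ell^2(Nt^{-1})$, the operator $a$ preserves this space, and $t$ maps it back; so $tat^{-1}\in\mathcal N(N)$, and the same holds for $t^{-1}$. Thus conjugation by $t$ is an automorphism of $\mathcal U(N)$ that preserves $\mathbb CN$, hence $D(N)$. So $\mathcal L$ is a subring of the division ring $D(H)$, and it contains $\mathbb CH$.

The domain $\mathcal L$ is left Ore, that is, $\mathcal Lp\cap\mathcal Lp'\ne0$ for nonzero $p,p'$. To see this, choose $c$ so that only powers $t^i$ with $|i|\le c$ occur in $p$ and $p'$, and let $\mathcal L_n=\bigoplus_{i=0}^nD(N)t^i$. The left $D(N)$-spaces $\mathcal L_np$ and $\mathcal L_np'$ have dimension $n+1$ and lie in the span of $t^{-c},\dots,t^{n+c}$, of dimension $n+2c+1$; for $n\geq 2c$ they intersect nontrivially. Consequently the fractions $q^{-1}p$ with $p,q\in\mathcal L$, $q\neq0$, form a division ring inside $D(H)$. A division ring is division closed in $\mathcal U(H)$, and this one contains $\mathbb CH$, so it equals $D(H)$. Take for $q$ a common left denominator of $d_1,\dots,d_l$.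
\end{proof}

\subsection{Injectivity}

Let $Y$ be a $(\Gamma,s,k)$-complex and $H=\pi_1(Y)$. By Proposition~\ref{prop:li} and Theorem~\ref{thm:atiyah}, $D(H')$ is a division ring for every $H'\le H$. Let $C_*(\widetilde Y)$ be the cellular chain complex with complex coefficients; it consists of free left $\mathbb CH$-modules. For an edge $a$ of $\Gamma$ the span $C_1^a(\widetilde Y)$ of the edges over $a$ is a free direct summand of $C_1(\widetilde Y)$, complemented by the span of the other edges. Let $\partial_a\colon C_2(\widetilde Y)\to C_1^a(\widetilde Y)$ be the boundary map followed by the projection. We need only injectivity of $\partial_2$, but the leading-term argument isolates the edges over a single extreme lift, so the induction requires the stronger statement for $\partial_a$, for every edge $a$ of $\operatorname{im}(s)$.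

\begin{proposition}\label{prop:inj}
For every edge $a$ of $\operatorname{im}(s)$ the map
\[
\partial_a\colon D(H)\otimes_{\mathbb CH}C_2(\widetilde Y)\to D(H)\otimes_{\mathbb CH}C_1^a(\widetilde Y)
\]
is injective.
\end{proposition}

\begin{proof}
Let $(\Delta_\beta)$ be representatives of the $H$-orbits of $2$-cells of $\widetilde Y$; they form a basis of $C_2(\widetilde Y)$.

\emph{The case $c(s)=0$.} Let $\varepsilon_\beta$ be an edge over $a$ crossed by $\Delta_\beta$. By Lemma~\ref{lem:base} for $\widetilde Y$, the cell $\Delta_\beta$ crosses $\varepsilon_\beta$ once, and if $h\Delta_\gamma$ crosses $\varepsilon_\beta$, then $h\Delta_\gamma=\Delta_\beta$, so $\gamma=\beta$ and $h=1$. The edges $\varepsilon_\beta$ lie in distinct orbits, because $h\varepsilon_\gamma=\varepsilon_\beta$ implies that $h\Delta_\gamma$ crosses $\varepsilon_\beta$; so they are part of a basis of $C_1^a(\widetilde Y)$. The cell $\Delta_\gamma$ crosses $h\varepsilon_\beta$ only if $\gamma=\beta$ and $h=1$. So the coefficient of $\varepsilon_\beta$ in $\partial_a(\sum_\gamma d_\gamma\otimes\Delta_\gamma)$ is $\pm d_\beta$, and $\partial_a$ is injective.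

\emph{The case $c(s)>0$.} Use the notation of Section~\ref{sub:unwrap} for the given edge $a$, and suppose that $0\neq\xi=\sum d_\beta\otimes\Delta_\beta$ lies in the kernel.

First we reduce the coefficients to $D(N)$. If $\alpha=0$, then $N=H$ and there is nothing to do. Otherwise $H/N$ is infinite cyclic, and by Lemma~\ref{lem:D}(3) there is $q\ne0$ with all $qd_\beta\in\mathcal L$. The map $\partial_a$ is left $D(H)$-linear, so we may replace $\xi$ by $q\xi$. As $\mathcal L$ is the image of $D(N)\otimes_{\mathbb CN}\mathbb CH$, the element $\xi$ now comes from a nonzero element of $D(N)\otimes_{\mathbb CN}C_2(\widetilde Y)$, again denoted $\xi$, and $\partial_a\xi=0$ in $D(N)\otimes_{\mathbb CN}C_1^a(\widetilde Y)$ by Lemma~\ref{lem:D}(2).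

The group $N$ preserves levels and the set of edges over each $a_i$. So $C_2(\widetilde Y)=\bigoplus_iC_2(\widetilde Y_i)$ and $C_1^a(\widetilde Y)=\bigoplus_iC_1^{a_i}(\widetilde Y)$ as $\mathbb CN$-modules. Write $\xi=\sum\xi_i$ accordingly, a finite sum, and let $j$ be the largest level with $\xi_j\ne0$. A cell of level $i<j$ crosses only edges over $a_l$ with $l\le i+\nu<j+\nu$. Hence the $a_{j+\nu}$-component of $\partial_a\xi$ is $\partial_{a_{j+\nu}}\xi_j$, and so $\partial_{a_{j+\nu}}\xi_j=0$.

All edges over $a_{j+\nu}$ lie in $\widetilde Y_j$. So both $C_2(\widetilde Y_j)$ and $C_1^{a_{j+\nu}}(\widetilde Y)$ split as direct sums over the components $C$ of $\widetilde Y_j$, compatibly with the boundary map, and the sum over the $N$-orbit of $C$ is induced from $N_C$: it is $\mathbb CN\otimes_{\mathbb CN_C}C_2(C)$, respectively $\mathbb CN\otimes_{\mathbb CN_C}C_1^{a_{j+\nu}}(C)$. Using $D(N_C)\subseteq D(N)$, we see that $\partial_{a_{j+\nu}}$ on $D(N)\otimes_{\mathbb CN}C_2(\widetilde Y_j)$ is the direct sum, over representatives $C$ of the $N$-orbits, of the maps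
\[
D(N)\otimes_{D(N_C)}\Bigl(D(N_C)\otimes_{\mathbb CN_C}C_2(C)\longrightarrow D(N_C)\otimes_{\mathbb CN_C}C_1^{a_{j+\nu}}(C)\Bigr).
\]
If $C$ has no $2$-cells, the domain is $0$. Otherwise, by Proposition~\ref{prop:tree}(2), $C$ is the universal cover of the $(\Lambda_j',s_j,k)$-complex $C/N_C$ with fundamental group $N_C$. Since $c(s_j)<c(s)$ and $a_{j+\nu}$ is an edge of $\operatorname{im}(s_j)$, the map in brackets is injective by induction. Tensoring over the division ring $D(N_C)$ is exact. So $\xi_j=0$, a contradiction.
\end{proof}

\section{Asphericity and the relation module}\label{sec:relmod}

We recall two facts. Let $H=F/R$ with $F$ free of rank $n$. Conjugation makes $R^{ab}$ a $\mathbb ZH$-module, the \emph{relation module}, and there is an exact \emph{relation sequence} $0\to R^{ab}\to\mathbb ZH^n\to\mathbb ZH\to\mathbb Z\to0$. \emph{Schanuel's lemma} says: if $0\to K\to P_1\to P_0\to V\to0$ and $0\to K'\to P_1'\to P_0'\to V\to0$ are exact sequences of modules with $P_i,P_i'$ projective, then $K\oplus P_1'\oplus P_0\cong K'\oplus P_1\oplus P_0'$.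

Even when $H=\pi_1(Y)$ is finitely generated, $Y$ may have infinitely many cells, so its chain complex gives no finiteness directly. What it gives is projectivity of the relation module and the vanishing of a Tor group; finiteness then comes from the finite rank $n$.

\begin{proposition}\label{prop:relmod}
Let $Y$ be a $(\Gamma,s,k)$-complex. Then $Y$ is aspherical. If $H=\pi_1(Y)=F/R$ with $F$ free of finite rank $n$, then $P=R^{ab}\otimes\mathbb C$ is a finitely generated $\mathbb CH$-module.
\end{proposition}

\begin{proof}
Put $D=D(H)$ and $C_i=C_i(\widetilde Y)$. By Proposition~\ref{prop:inj}, $D\otimes\partial_2$ is injective, since one of its components is. As $C_2$ is free and $\mathbb CH\subseteq D$, we have $C_2\subseteq D\otimes_{\mathbb CH}C_2$. So $\partial_2$ is injective on complex chains, hence on integral chains, and $H_2(\widetilde Y;\mathbb Z)=0$. A simply connected $2$-complex with $H_2=0$ is contractible by the theorems of Hurewicz and Whitehead. Thus $0\to C_2\to C_1\to C_0\to\mathbb C\to0$ is a free resolution, and $\operatorname{Tor}_2^{\mathbb CH}(D,\mathbb C)=\ker(D\otimes\partial_2)=0$.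

Tensoring the relation sequence with $\mathbb C$ gives the exact sequence $0\to P\to\mathbb CH^n\to\mathbb CH\to\mathbb C\to0$. By Schanuel's lemma $P\oplus C_1\oplus\mathbb CH\cong C_2\oplus\mathbb CH^n\oplus C_0$, so $P$ is projective. The sequence is therefore a projective resolution and also computes Tor: the kernel of $D\otimes P\to D^n$ is $\operatorname{Tor}_2^{\mathbb CH}(D,\mathbb C)=0$. Hence $\dim_D(D\otimes P)\le n$.

Write $P\oplus P'=L=\mathbb CH^{(I)}$, free with basis $I$, and let $\pi\colon L\to P$ be the projection. Inside $D\otimes L=D^{(I)}$ we have $L\subseteq D^{(I)}$ and $P\subseteq D\otimes P\subseteq D^{(I)}$. The finite-dimensional space $D\otimes P$ is spanned by $P$, hence by finitely many elements of $P$, and these lie in $\mathbb CH^{(I_0)}$ for a finite subset $I_0\subseteq I$. So $P\subseteq\mathbb CH^{(I)}\cap D^{(I_0)}=\mathbb CH^{(I_0)}$. Applying $\pi$ gives $P=\pi(P)\subseteq\pi(\mathbb CH^{(I_0)})\subseteq P$, so $P$ is generated by $|I_0|$ elements.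
\end{proof}

\section{From the relation module to a finite presentation}\label{sec:coherence}

Finite generation of $R^{ab}\otimes\mathbb C$ yields finitely many relators such that the remaining kernel $K$ has $K^{ab}\otimes\mathbb C=0$. This does not make $K$ trivial. But a free group with this property is trivial, and the action on a tree approximates $H$ by finitely presented groups with free kernels.

Recall from Bass--Serre theory that a \emph{graph of groups} on a connected graph with oriented edges consists of groups $H_v$, $H_\epsilon$ and injections $\iota_\epsilon^-,\iota_\epsilon^+$ of $H_\epsilon$ into the groups at the initial and terminal vertex of $\epsilon$. Fix a maximal tree. The fundamental group is generated by the $H_v$ and letters $t_\epsilon$, subject to the relations of the $H_v$, the relations $t_\epsilon\iota^+_\epsilon(x)t_\epsilon^{-1}=\iota_\epsilon^-(x)$ for $x\in H_\epsilon$, and $t_\epsilon=1$ for $\epsilon$ in the maximal tree. It contains the $H_v$ and acts without inversions on a tree with the conjugates of the $H_v$ as vertex stabilizers. Conversely, a group acting without inversions on a tree is the fundamental group of a graph of groups on the quotient graph whose vertex groups are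 vertex stabilizers.

\begin{proposition}\label{prop:fp}
Let $H=F/R$ with $F$ free of finite rank, and suppose that $R^{ab}\otimes\mathbb C$ is a finitely generated $\mathbb CH$-module. If $H$ acts without inversions on a tree $T$ with coherent vertex stabilizers, then $H$ is finitely presented.
\end{proposition}

\begin{proof}
Choose $r_1,\dots,r_d\in R$ whose images generate $R^{ab}\otimes\mathbb C$. Let $\widehat G=F/\langle\langle r_1,\dots,r_d\rangle\rangle$, a finitely presented group, and let $K$ be the kernel of $\widehat G\to H$. Then $K^{ab}$ is the quotient of $R^{ab}$ by the submodule generated by the $r_i$, so $K^{ab}\otimes\mathbb C=0$.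

\emph{Approximation.} Let $T_0\subseteq T$ be a finite subtree containing a vertex $v_0$ and $gv_0$ for all $g$ in a finite generating set of $H$. Since $T_0$ meets each $gT_0$, the union of the translates of $T_0$ is connected; it is an invariant subtree with finite quotient. So $H$ is the fundamental group of a finite graph of groups with coherent vertex groups $H_v$; the edge groups $H_\epsilon$ need not be finitely generated. Call a family $\Phi$ of finite subsets $\Phi_v\subseteq H_v$, $\Phi_\epsilon\subseteq H_\epsilon$ \emph{admissible} if $\iota_\epsilon^\pm(\Phi_\epsilon)$ is contained in the set at the corresponding vertex. Let $G_\Phi$ be the fundamental group of the graph of groups on the same graph with groups $\langle\Phi_v\rangle$, $\langle\Phi_\epsilon\rangle$, and let $q_\Phi\colon G_\Phi\to H$ be the natural map. Each $\langle\Phi_v\rangle$ is finitely presented by coherence, and the conjugation relations are needed only for $x\in\Phi_\epsilon$; so $G_\Phi$ is finitely presented. The map $q_\Phi$ is injective on vertex groups, so $\ker q_\Phi$ meets every vertex stabilizer of the tree of $G_\Phi$ trivially. It acts freely on that tree and is free.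

\emph{Factorization.} Unions of admissible families are admissible, and every finite family is contained in an admissible one. Present each vertex group by its multiplication table. Then the presentation of $H$ is the directed union of the presentations of the $G_\Phi$. The images in $H$ of the generators of $F$ are words in finitely many generators of this presentation, so they lift to some $G_\Phi$. Each $r_i$, evaluated on these words, is a consequence of finitely many relations, so it becomes trivial after enlarging $\Phi$. Thus $\widehat G\to H$ factors as $q_\Phi\lambda$ with $\lambda\colon\widehat G\to G_\Phi$.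

\emph{Retraction.} The group $\lambda(K)\le\ker q_\Phi$ is free, and $\lambda(K)^{ab}\otimes\mathbb C$ is a quotient of $K^{ab}\otimes\mathbb C=0$. So $\lambda(K)=1$, and $\lambda$ induces $\bar\lambda\colon H\to G_\Phi$ with $q_\Phi\bar\lambda=\operatorname{id}_H$. The endomorphism $\rho=\bar\lambda q_\Phi$ of $G_\Phi$ satisfies $\rho^2=\rho$ and has image $\bar\lambda(H)\cong H$. Let $x_1,\dots,x_l$ generate $G_\Phi$, and let $J$ be the normal closure of the elements $x_i^{-1}\rho(x_i)$. From $\rho^2=\rho$ we get $J\le\ker\rho$. Modulo $J$ the homomorphisms $\rho$ and the identity agree on generators, so $g\equiv\rho(g)$ for all $g$, and $\ker\rho\le J$. Hence $H\cong G_\Phi/J$ is finitely presented.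
\end{proof}

\begin{remark}
The hypothesis on $R^{ab}\otimes\mathbb C$ cannot be dropped. The group $\mathbb Z\wr\mathbb Z=\langle a,t\mid[a,t^iat^{-i}],\ i\ge1\rangle$ acts on a line through its $t$-exponent, with abelian, hence coherent, stabilizers. If it were finitely presented, the relations with $i\le n$ would suffice for some $n$. They define the HNN extension of $\mathbb Z^{n+1}=\langle a_0,\dots,a_n\rangle$ with $ta_it^{-1}=a_{i+1}$ for $i<n$, in which $[a_0,ta_nt^{-1}]\ne1$ by Britton's lemma, since $a_n\notin\langle a_0,\dots,a_{n-1}\rangle$ and $a_0\notin\langle a_1,\dots,a_n\rangle$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}]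
We use induction on $c(s)$. If $c(s)=0$, then $\pi_1(Y)$ is free by Lemma~\ref{lem:base}, and free groups are coherent. Let $c(s)>0$. By Lemma~\ref{lem:closure} we may assume that $H=\pi_1(Y)$ is finitely generated, and we must show that it is finitely presented. By Proposition~\ref{prop:tree}, $H$ acts without inversions on a tree with vertex stabilizers $N_C=\pi_1(C/N_C)$, where $C/N_C$ is a graph or a $(\Lambda_j',s_j,k)$-complex. These groups are coherent by Lemma~\ref{lem:drop} and induction. Proposition~\ref{prop:relmod} supplies the hypothesis on the relation module, and Proposition~\ref{prop:fp} applies.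
\end{proof}

\section{Proofs of the main theorems}\label{sec:final}

We use the standard facts that a subgroup of finite index in a finitely generated group is finitely generated, that a group with a finitely presented subgroup of finite index is finitely presented, that the same holds for type $FP_\infty$, and that a finitely presented group of type $FP_\infty$ is of type $F_\infty$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $r$ is trivial in $F(A)$, then $H_e$ is free by Proposition~\ref{prop:reduction}, which is (2). Its finitely generated subgroups are free of finite rank, so they are fundamental groups of finite graphs, and $H_e$ has the properties in (1) and (4). Now let $r$ be nontrivial in $F(A)$, and let $Q\cong\pi_1(Y)$ be as in Proposition~\ref{prop:reduction}.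

(1) Let $L\le H_e$ be finitely generated. Then $L_0=L\cap Q$ has finite index in $L$, so it is finitely generated, hence finitely presented by Theorem~\ref{thm:C}, and $L$ is finitely presented. Every subgroup of $M$ lies in some maximal subgroup, which gives the second statement.

(3) The group $Q$ is locally indicable by Proposition~\ref{prop:li}, the $2$-complex $Y$ is aspherical by Proposition~\ref{prop:relmod}, and $Q=H_e$ if $k=1$. Let $h\in H_e$ have finite order, and let $n$ be the order of $\sigma(h)$. Then $h^n$ has finite order and lies in $\ker(\sigma|_{H_e})\le Q$, which is torsion-free; so $h$ has order $n$. By Theorem~\ref{thm:KMS}, $\sigma(h)$ is conjugate to a power of $s$, so $n$ divides $k$.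

(4) With $L$ and $L_0$ as in (1), take a finite presentation $L_0=F/R$, with $F$ of rank $n$. The module $R^{ab}$ is generated by the finitely many relators. The group $L_0$ acts freely on the cells of the contractible $2$-complex $\widetilde Y$, whose integral chain complex is a free resolution of $\mathbb Z$ over $\mathbb ZL_0$ of length at most $2$. Comparing it with the relation sequence by Schanuel's lemma shows that $R^{ab}$ is projective. So $0\to R^{ab}\to\mathbb ZL_0^n\to\mathbb ZL_0\to\mathbb Z\to0$ is a finite resolution by finitely generated projective modules, and $L_0$ is of type $FP$. Hence $L$ is of type $FP_\infty$, and being finitely presented it is of type $F_\infty$.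
\end{proof}

Example~\ref{ex:small}(i) shows that elements of order exactly $k$ can occur in (3).

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group of units $H_1$ is finitely generated by Lemma~\ref{lem:fg} and coherent by Theorem~\ref{thm:B}(1), so it is finitely presented. The word $r$ is arbitrary, so it may be replaced by $r^k$ for any $k>1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FKS}
Fischer, Karrass and Solitar, Proc. AMS \textbf{33} (1972).

\bibitem{GR}
Robert D. Gray and Nik Ruskuc, \emph{On groups of units of special and one-relator inverse monoids}, arXiv:2103.02995 (2021).

\bibitem{JL}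
Jaikin-Zapirain and L\'opez-\'Alvarez, Math. Ann. \textbf{376} (2020).

\bibitem{KMS}
Karrass, Magnus and Solitar (1960).

\bibitem{Lueck}
L\"uck, \emph{$L^2$-Invariants}.

\end{thebibliography}
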